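\title{Zeros of multiplicative Hermite polynomials at complex times}

\begin{abstract}
The multiplicative Hermite polynomials $H_n^*(x;s)$ arise from $(x-1)^n$ by running a heat flow in the variable $\log x$ for time $s$. We prove that for every complex $s$ the zero distributions of $H_n^*(\cdot\,;s/n)$ converge weakly to a compactly supported probability measure $\mu^{(s)}$ on $\mathbb C$ whose analytic moments are given by the same Laguerre formula as for real $s$. This proves a conjecture from a paper of Kabluchko. Analytic moments do not determine a measure in the plane, so the convergence is obtained from the logarithmic potentials, by a saddle point analysis in which the relevant saddle is selected by a mountain-pass argument. The method also gives a minimax formula for the potential of $\mu^{(s)}$, shows that $\mu^{(s)}$ lives on finitely many analytic arcs with an explicit density, and yields strong asymptotics of the polynomials and continuity of $\mu^{(s)}$ in $s$.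
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The polynomials and the question}

For an integer $n\ge0$ and $s\in\mathbb C$, the \emph{multiplicative Hermite polynomial} is
\begin{equation}\label{eq:def}
H_n^*(x;s)=e^{-\frac s2\left((x\partial_x)^2-nx\partial_x\right)}(x-1)^n=\sum_{j=0}^n(-1)^{n-j}\binom nj e^{-\frac s2(j^2-nj)}x^j .
\end{equation}
The two expressions agree because $x\partial_x$ multiplies $x^j$ by $j$. In the coordinate $x=e^y$ the operator $x\partial_x$ becomes $\partial_y$, so $u(y,s)=H_n^*(e^y;s)$ solves $\partial_su=-\frac12\partial_y^2u+\frac n2\partial_yu$ with initial value $(e^y-1)^n$: a heat equation, backward for $s>0$ and forward for $s<0$, with a drift that keeps the polynomial monic with constant term $(-1)^n$. At time $0$ all $n$ zeros sit at $x=1$, and one asks how the flow spreads them out.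

For $n=2$ we have $H_2^*(x;s)=x^2-2e^{s/2}x+1$. The zeros have product $1$; they are positive for $s>0$ and lie on the unit circle for $s<0$. For general complex $s$ they lie neither on the real line nor on the circle, since in both cases their sum $z+1/z=2e^{s/2}$ would be real. For general $n$, the coefficient of $x^{n-1}$ shows that the average of the zeros of $H_n^*(\cdot\,;s)$ is $e^{s(n-1)/2}$. The time scale on which the zeros move by a bounded amount is therefore $1/n$. Let $z_{1;n}(s),\dots,z_{n;n}(s)$ be the zeros of $H_n^*(\cdot\,;s/n)$, counted with multiplicity, and let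
$$\mu_n^{(s)}=\frac1n\sum_{j=1}^n\delta_{z_{j;n}(s)}$$
be their distribution. The \emph{analytic moments} of a measure $\mu$ on $\mathbb C$ are the integrals $\int x^k\,\mu(dx)$, $k\ge1$. The two top coefficients of \eqref{eq:def} give
$$\int x\,d\mu_n^{(s)}=e^{s(n-1)/(2n)}\to e^{s/2},\qquad \int x^2\,d\mu_n^{(s)}=e^s\big(ne^{-s/n}-(n-1)e^{-2s/n}\big)\to e^s(1+s).$$
These limits are the first two of the numbers
\begin{equation}\label{eq:moments}
m_k(s)=\frac{e^{sk/2}}k[u^{k-1}]\Big((1+u)^ke^{sku}\Big)=\frac{e^{sk/2}}k\sum_{j=0}^{k-1}\binom k{j+1}\frac{(sk)^j}{j!}=\frac{e^{sk/2}}kL^{(1)}_{k-1}(-ks),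
\end{equation}
where $[u^m]f$ is the coefficient of $u^m$ in the Taylor series of $f$ and $L^{(1)}_m(x)=\sum_{j=0}^m\binom{m+1}{m-j}\frac{(-x)^j}{j!}$ is the associated Laguerre polynomial; the three forms agree because $\binom k{k-1-j}=\binom k{j+1}$.

For real $s$ the following is known: $\mu_n^{(s)}$ converges weakly to a probability measure $\mu^{(s)}$, the free multiplicative normal distribution, with analytic moments $m_k(s)$; it is supported on a compact subset of $(0,\infty)$ if $s\ge0$ and on the unit circle if $s\le0$. We refer to this statement as \emph{the real case}. The moments of $\mu_n^{(s)}$ and the numbers $m_k(s)$ are entire functions of $s$, so it is natural to expect the same statement for all complex $s$. The conjecture, posed in \cite{Kab}, is that for every $s\in\mathbb C$ the measures $\mu_n^{(s)}$ converge weakly to a probability measure on $\mathbb C$ with analytic moments \eqref{eq:moments}. We prove it. Put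
$$\mathbb A(s)=\Big\{z\in\mathbb C:\ \tfrac12e^{-3|s|}\le|z|\le2e^{3|s|}\Big\}.$$

\begin{theorem}\label{thm:A}
For every $s\in\mathbb C$ the measures $\mu_n^{(s)}$ converge weakly to a probability measure $\mu^{(s)}$ supported in $\mathbb A(s)$, and $\int x^k\,\mu^{(s)}(dx)=m_k(s)$ for all $k\ge1$.
\end{theorem}

For $s=0$ the theorem is immediate: $H_n^*=(x-1)^n$, $\mu^{(0)}=\delta_1$, and the middle form of \eqref{eq:moments} gives $m_k(0)=1$.

\subsection{The limit measure}

The convergence of the moments continues analytically from the real case, but weak convergence does not follow from it (Remark~\ref{rem:notenough}). We study instead the growth rate $\frac1n\log|H_n^*|$, and this gives a detailed description of the limit. Let $s\ne0$ and fix $\omega$ with $|\omega|=1$ and $\omega^2=-s/|s|$. For $\xi,v\in\mathbb C$ put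
\begin{equation}\label{eq:g}
g_\xi(v)=e^{(v-\xi)^2/(2s)}(e^v-1),\qquad h_\xi=\log|g_\xi|,\qquad \Xi(v)=v+\frac{s\,e^v}{e^v-1}.
\end{equation}
An \emph{admissible path} is a continuous, piecewise $C^1$ map $\gamma:\mathbb R\to\mathbb C$ with $\gamma(t)=\omega t$ for all large $|t|$, and
\begin{equation}\label{eq:hstar}
h^*(\xi)=\inf_{\gamma\ \mathrm{admissible}}\ \max_\gamma h_\xi .
\end{equation}
The direction $\omega$ is chosen so that $(\omega t)^2/(2s)=-t^2/(2|s|)$. Regard $h_\xi$ as an altitude: there are two valleys, in the directions $\pm\omega$, and $h^*(\xi)$ is the height of the lowest pass between them. (Replacing $\omega$ by $-\omega$ reverses the paths and leaves $h^*$ unchanged.) The link with the polynomials is Lemma~\ref{lem:integral}: $H_n^*(e^{\xi-s/2};s/n)$ is a constant times $\sqrt n\int_\gamma g_\xi^n\,dv$. A \emph{real-analytic arc} is the image of an interval under an injective real-analytic map into $\mathbb C$; it is \emph{regular} if the derivative of the map has no zero.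

\begin{theorem}\label{thm:B}
Let $s\ne0$ and $W(x)=\int\frac x{x-z}\,\mu^{(s)}(dz)$ for $x\notin\operatorname{supp}\mu^{(s)}$.
\begin{enumerate}
\item[(i)] For $x\ne0$ and any $\xi$ with $e^\xi=xe^{s/2}$ we have $\int\log|x-z|\,\mu^{(s)}(dz)=h^*(\xi)$. The function $h^*$ is locally Lipschitz. There is a constant $C_s$ such that $\mu^{(s)}(\{|z-x|<r\})\le C_sr$ for all $x\in\operatorname{supp}\mu^{(s)}$ and small $r$; in particular $\mu^{(s)}$ has no atoms.
\item[(ii)] The support of $\mu^{(s)}$ is contained in a finite union $\Sigma$ of real-analytic arcs. Near every point of $\Sigma$ except finitely many, either $\mu^{(s)}$ vanishes, or it is carried by a regular analytic arc and has density $\frac{|w_1-w_2|}{2\pi}>0$ with respect to $|dx|/|x|$, where $w_1\ne w_2$ are the boundary values of $W$ from the two sides of the arc.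
\item[(iii)] On $\mathbb A(s)\setminus\Sigma$ we have $\frac W{W-1}e^{sW}=xe^{s/2}$. Moreover there, locally uniformly in $x$, with $e^\xi=xe^{s/2}$, $v=\xi-sW(x)$ and a suitable local choice of sign,
$$H_n^*(x;s/n)=\pm\,g_\xi(v)^n\,\Xi'(v)^{-1/2}\,(1+o(1)).$$
\item[(iv)] If $s_n\to s_\infty\in\mathbb C$ (the value $s_\infty=0$ is allowed), then $\mu_n^{(s_n)}\to\mu^{(s_\infty)}$ weakly. The map $s\mapsto\mu^{(s)}$ is weakly continuous on $\mathbb C$.
\item[(v)] The measure $\mu^{(s)}$ is invariant under $z\mapsto1/z$, so that $\int x^{-k}\,d\mu^{(s)}=m_k(s)$, and $\mu^{(\bar s)}$ is the image of $\mu^{(s)}$ under complex conjugation.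
\end{enumerate}
\end{theorem}

In (iii) the equation for $W$ says $e^v=W/(W-1)$. Hence $e^v-1=1/(W-1)$, and since $\Xi'(v)=1-se^v/(e^v-1)^2$,
\begin{equation}\label{eq:explicit}
g_\xi(v)=\frac{e^{sW^2/2}}{W-1},\qquad\Xi'(v)=1-sW(W-1).
\end{equation}
In particular the right side in (iii) does not depend on the choice of the logarithm $\xi$.

\subsection{Plan of the proof}

Section~\ref{sec:zeros} confines the zeros to $\mathbb A(s)$ by an induction on the degree and deduces the convergence of moments. Section~\ref{sec:potential} reduces weak convergence to almost everywhere convergence of $\frac1n\log|H_n^*|$. Section~\ref{sec:integral} sets up the integral and works two examples by hand. The general argument has three parts: nearly optimal paths stay in a fixed disc (Section~\ref{sec:confine}); if only one nondegenerate saddle lies on the level $h^*(\xi)$, the contour can be led through it exactly once (Section~\ref{sec:pass}); and this hypothesis fails only on analytic arcs (Section~\ref{sec:exceptional}). Sections~\ref{sec:convergence} and~\ref{sec:structure}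 draw the conclusions. The real case is used only in Proposition~\ref{prop:moments}, and Remark~\ref{rem:lagrange} rederives the moments without it.

\section{Location of the zeros and convergence of moments}\label{sec:zeros}

Fix $n\ge1$ and $s\in\mathbb C$, and write $S=|s|$, $\sigma=s/n$. Since $j^2-nj$ is invariant under $j\mapsto n-j$, and since the binomial coefficients are real,
\begin{equation}\label{eq:symm}
x^nH_n^*(1/x;\sigma)=(-1)^nH_n^*(x;\sigma),\qquad H_n^*(\bar x;\bar\sigma)=\overline{H_n^*(x;\sigma)}.
\end{equation}
To locate the zeros we embed $H_n^*$ in a family of polynomials of degrees $0,1,\dots,n$ with the same $\sigma$: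
$$P_m(q)=\sum_{k=0}^m\binom mk(-q)^ke^{-\sigma k^2/2},\qquad0\le m\le n.$$
Setting $j=n-k$ in \eqref{eq:def} gives $H_n^*(x;\sigma)=x^nP_n(e^{s/2}/x)$. Because $e^{-\sigma(l+1)^2/2}=e^{-\sigma/2}e^{-\sigma l}e^{-\sigma l^2/2}$, we have $\sum_k\binom{m-1}{k-1}(-q)^ke^{-\sigma k^2/2}=-qe^{-\sigma/2}P_{m-1}(qe^{-\sigma})$. Pascal's rule and $k\binom mk=m\binom{m-1}{k-1}$ then give
$$P_m(q)=P_{m-1}(q)-qe^{-\sigma/2}P_{m-1}(qe^{-\sigma}),\qquad qP_m'(q)=m\big(P_m(q)-P_{m-1}(q)\big).$$
With $R_m=P_m/P_{m-1}$ and $T_m(q)=P_m(qe^{-\sigma})/P_m(q)$ this reads, wherever the denominators do not vanish,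
\begin{equation}\label{eq:rec}
R_m=1-qe^{-\sigma/2}\,T_{m-1},\qquad \frac{qP_m'}{P_m}=m\Big(1-\frac1{R_m}\Big).
\end{equation}
The two identities form a loop: a bound on $R_m$ bounds the logarithmic derivative of $P_m$, hence the effect $T_m$ of the small dilation $q\mapsto qe^{-\sigma}$, hence $R_{m+1}$. The logarithmic derivative is of order $m\le n$ and the dilation is of order $S/n$, so the product stays bounded. This is where the scaling $s/n$ is used.

\begin{lemma}\label{lem:dilation}
Let $1\le m\le n$ and $c>0$. Suppose that $P_{m-1}\ne0$, $P_m\ne0$ and $|1-1/R_m|\le c$ at all points $qe^{-t\sigma}$, $0\le t\le1$. Then $T_m(q)=e^\theta$ with $|\theta|\le cS$.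
\end{lemma}

\begin{proof}
By \eqref{eq:rec}, $\frac d{dt}\log P_m(qe^{-t\sigma})=-\sigma m\,(1-1/R_m)(qe^{-t\sigma})$ has modulus at most $cSm/n\le cS$. Integrate over $[0,1]$.
\end{proof}

\begin{proposition}\label{prop:annulus}
All zeros of $H_n^*(\cdot\,;s/n)$ lie in $\mathbb A(s)$.
\end{proposition}

\begin{proof}
Let $r_m=\frac12e^{-3S/2}e^{-Sm/n}$; the discs $|q|\le r_m$ shrink just fast enough that $|q|\le r_{m+1}$ implies $|qe^{-t\sigma}|\le r_m$ for $t\in[0,1]$. We show by induction that for $1\le m\le n$ we have $P_m\ne0$ and $|R_m-1|\le\frac12$ on $|q|\le r_m$. For $m=1$, $P_0=T_0=1$ and $|R_1-1|=|qe^{-\sigma/2}|\le\frac12$. Suppose the claim holds up to $m<n$. On $|q|\le r_m$ we have $|1-1/R_m|=|R_m-1|/|R_m|\le1$. For $|q|\le r_{m+1}$ Lemma~\ref{lem:dilation} gives $|T_m(q)|\le e^S$, so $|R_{m+1}-1|\le\frac12e^{-3S/2}e^{S/2}e^S=\frac12$ and $P_{m+1}=R_{m+1}P_m\ne0$.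

Thus $P_n\ne0$ on $|q|\le\frac12e^{-5S/2}$. A zero $x$ of $H_n^*$ is nonzero, because $H_n^*(0)=(-1)^n$, and satisfies $|e^{s/2}/x|>\frac12e^{-5S/2}$, hence $|x|<2e^{3S}$. By \eqref{eq:symm}, $1/x$ is a zero as well, which gives the lower bound.
\end{proof}

As $s\to0$ the annulus $\mathbb A(s)$ does not shrink to the point $1$. For Theorem~\ref{thm:B}(iv) at $s_\infty=0$ we need more, and the saddle point method below is not available there, since $g_\xi$ contains $1/s$. The same loop, run around $R_m\approx1-q$ (the exact value for $s=0$), gives what is needed.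

\begin{proposition}\label{prop:smalls}
For every $\rho\in(0,\frac12]$ there is $S_0>0$, independent of $n$, such that for $|s|\le S_0$ every zero $x$ of $H_n^*(\cdot\,;s/n)$ satisfies $|e^{s/2}/x-1|<2\rho$. Consequently, if $s_n\to0$, then $\max_j|z_{j;n}(s_n)-1|\to0$ and $\mu_n^{(s_n)}\to\delta_1$ weakly.
\end{proposition}

\begin{proof}
Choose $S_0$ such that $S_0\le\rho/8$, $\ 4(e^{S_0/2+3S_0/\rho}-1)\le\rho/2$ and $2e^{7S_0/2}\le3$. Let $S\le S_0$ and
$$Q_m=\Big\{q:\ |q-1|\ge\rho+\rho\tfrac mn,\ \ |q|\le4-\tfrac mn\Big\},\qquad Q_1\supset Q_2\supset\dots\supset Q_n.$$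
If $q\in Q_{m+1}$ and $t\in[0,1]$, then $|qe^{-t\sigma}-q|\le4(e^{S/n}-1)\le8S/n\le\rho/n\le1/n$, so $qe^{-t\sigma}\in Q_m$. We show by induction that $P_m\ne0$ and $|R_m-(1-q)|\le\rho/2$ on $Q_m$ for $1\le m\le n$; note that the inequality implies $|R_m|\ge\rho/2$ on $Q_m$, so $P_m=R_mP_{m-1}\neq0$ follows from it. For $m=1$ the left side is $|q||1-e^{-\sigma/2}|\le4(e^{S/2}-1)\le\rho/2$. If the claim holds up to $m<n$, then $|1-1/R_m|\le1+2/\rho\le3/\rho$ on $Q_m$. Lemma~\ref{lem:dilation} gives $T_m=e^\theta$ with $|\theta|\le3S/\rho$ on $Q_{m+1}$, and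
$$|R_{m+1}-(1-q)|=|q|\,|1-e^{\theta-\sigma/2}|\le4(e^{S/2+3S/\rho}-1)\le\rho/2 .$$
So $P_n\ne0$ on $Q_n=\{|q-1|\ge2\rho,\ |q|\le3\}$. For a zero $x$, Proposition~\ref{prop:annulus} gives $|q|=|e^{s/2}/x|\le2e^{7S/2}\le3$, hence $|q-1|<2\rho$. The last statement follows from $x=e^{s/2}/q$, since $\rho$ is arbitrary.
\end{proof}

We turn to the moments. Recall \emph{Vitali's theorem}: a locally uniformly bounded sequence of holomorphic functions on a domain that converges pointwise on a set with an accumulation point in the domain converges locally uniformly.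

\begin{proposition}\label{prop:moments}
For all $k\ge1$ and $s\in\mathbb C$ we have $\int x^k\,d\mu_n^{(s)}\to m_k(s)$.
\end{proposition}

\begin{proof}
By Newton's identities $p_{k,n}(s)=\int x^k\,d\mu_n^{(s)}$ is a polynomial in the coefficients of the monic polynomial $H_n^*(\cdot\,;s/n)$, hence an entire function of $s$. By Proposition~\ref{prop:annulus}, $|p_{k,n}(s)|\le(2e^{3S})^k$ for $|s|\le S$. For real $s$, the real case gives weak convergence, and the supports lie in the compact set $\mathbb A(s)$, so $p_{k,n}(s)\to m_k(s)$. By Vitali's theorem $p_{k,n}$ converges locally uniformly to an entire function, which equals the entire function $m_k$ on $\mathbb R$ and therefore on $\mathbb C$.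
\end{proof}

\begin{remark}\label{rem:notenough}
On a compact subset of $\mathbb R$ the polynomials in $x$ are dense in the continuous functions, and on the unit circle so are the polynomials in $x$ and $\bar x=1/x$; there the moments determine the measure. In the plane they never do. Let $\nu_\rho$ be the uniform distribution on the circle $|z-1|=\rho<1$. By the mean value property $\int z^k\,d\nu_\rho=1=\int z^k\,d\delta_1$ for all $k\in\mathbb Z$, so the sequence $\delta_1,\nu_\rho,\delta_1,\nu_\rho,\dots$ has constant moments and does not converge. In the same way, convolving any compactly supported measure with the uniform distribution on a circle centered at $0$ preserves its analytic moments. Propositions~\ref{prop:annulus} and~\ref{prop:moments} therefore leave weak convergence open.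
\end{remark}

\section{From potentials to measures}\label{sec:potential}

For a compactly supported probability measure $\nu$ on $\mathbb C$ let $U^\nu(x)=\int\log|x-z|\,\nu(dz)$. The expansion $\log|x-z|=\log|x|-\operatorname{Re}\sum_kz^k/(kx^k)$ shows that the analytic moments see $U^\nu$ only for large $|x|$. The potential on the whole plane determines $\nu$. We use the following textbook facts, where integrals without a measure are with respect to Lebesgue measure.
\begin{enumerate}
\item[(P1)] $U^\nu$ is locally integrable and $\Delta U^\nu=2\pi\nu$, that is, $\int U^\nu\Delta\psi=2\pi\int\psi\,d\nu$ for all $\psi\in C_c^\infty(\mathbb C)$. In particular $\nu$ vanishes on an open set where $U^\nu$ is harmonic.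
\item[(P2)] $U^\nu$ is subharmonic, so $U^\nu(x)$ is the limit, as $r\to0$, of its averages over the discs $D(x,r)=\{|z-x|<r\}$.
\item[(P3)] Off the support of $\nu$ we have $2\partial_xU^\nu(x)=\int\frac1{x-z}\,\nu(dz)$, where $2\partial_x\operatorname{Re}f=f'$ for holomorphic $f$.
\end{enumerate}
For the zero distribution of a monic polynomial the potential is explicit: $U^{\mu_n^{(s)}}(x)=\frac1n\log|H_n^*(x;s/n)|$.

\begin{lemma}\label{lem:reduction}
Let $\nu_n$ be probability measures supported in a compact set $A\subset\mathbb C$, and suppose that $U^{\nu_n}(x)\to\mathcal U(x)$ for almost every $x$. Then $\nu_n$ converges weakly to a probability measure $\nu$ on $A$ with $U^\nu=\mathcal U$ almost everywhere; $\nu$ depends only on $\mathcal U$.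
\end{lemma}

\begin{proof}
Let $E\subset\mathbb C$ be compact. By Minkowski's inequality $\|U^{\nu_n}\|_{L^2(E)}\le\sup_{z\in A}\|\log|\cdot-z|\|_{L^2(E)}=:c<\infty$, and $\|\mathcal U\|_{L^2(E)}\le c$ by Fatou's lemma. For $\delta>0$ let $E_n=\{x\in E:|U^{\nu_n}-\mathcal U|>\delta\}$. Then $|E_n|\to0$ and $\int_E|U^{\nu_n}-\mathcal U|\le\delta|E|+2c|E_n|^{1/2}$, so $U^{\nu_n}\to\mathcal U$ in $L^1(E)$. Every subsequence of $(\nu_n)$ has a further subsequence converging weakly to a probability measure $\nu$ on $A$. For $f\in C_c(\mathbb C)$ the function $f*\log|\cdot|$ is continuous, so along that subsequence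
$$\int f\,U^{\nu_n}=\int(f*\log|\cdot|)\,d\nu_n\to\int(f*\log|\cdot|)\,d\nu=\int f\,U^\nu .$$
Hence $U^\nu=\mathcal U$ almost everywhere, and by (P1) $\nu=\frac1{2\pi}\Delta\mathcal U$ is the same for all subsequential limits.
\end{proof}

The value of the lemma is that a null set of points $x$ may be ignored, and the points where the asymptotics of $H_n^*(x;s/n)$ are delicate will form a null set.

\section{The integral representation and two examples}\label{sec:integral}

From now on $s\ne0$ and $\omega$ are fixed, and ``admissible'' refers to this $\omega$. For Theorem~\ref{thm:B}(iv) we let the parameter vary in the half-plane $\Omega=\{s':\operatorname{Re}(-s'/\omega^2)>0\}$, which contains $s$ because $-s/\omega^2=|s|$. We write $g_{\xi,s'}$, $h_{\xi,s'}$, $\Xi_{s'}$ for the functions \eqref{eq:g} with $s'$ in place of $s$, and $\lambda(s')=\omega\sqrt{-s'/\omega^2}$ with the principal root, so that $\lambda$ is holomorphic on $\Omega$ and $\lambda(s')^2=-s'$. The obstacle to summing \eqref{eq:def} is the factor $e^{-sj^2/(2n)}$; a Gaussian integral makes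 it linear in $j$, and then the binomial theorem applies.

\begin{lemma}\label{lem:integral}
For $\xi\in\mathbb C$, $s'\in\Omega$ and every admissible path $\gamma$,
\begin{equation}\label{eq:integral}
H_n^*(e^{\xi-s'/2};s'/n)=\frac1{\lambda(s')}\sqrt{\frac n{2\pi}}\int_\gamma g_{\xi,s'}(v)^n\,dv .
\end{equation}
\end{lemma}

\begin{proof}
Recall that $\int_{\mathbb R}e^{-At^2+Bt}\,dt=\sqrt{\pi/A}\,e^{B^2/(4A)}$ for $\operatorname{Re}A>0$. Take $A=-n\omega^2/(2s')$, which has positive real part for $s'\in\Omega$, and $B=(j-n\xi/s')\omega$. Then $B^2/(4A)=-\frac{s'j^2}{2n}+j\xi-\frac{n\xi^2}{2s'}$, and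
$$\int_{\omega\mathbb R}e^{n(v-\xi)^2/(2s')+jv}\,dv=\omega\,e^{n\xi^2/(2s')}\int_{\mathbb R}e^{-At^2+Bt}\,dt=\lambda(s')\sqrt{\frac{2\pi}n}\;e^{j\xi-s'j^2/(2n)} .$$
For $x=e^{\xi-s'/2}$ we have $e^{j\xi}=x^je^{s'j/2}$. Multiply by $(-1)^{n-j}\binom nj$ and sum over $j$ to get \eqref{eq:integral} for $\gamma(t)=\omega t$. Any admissible path differs from this line by a closed piecewise $C^1$ curve, over which the entire function $g_{\xi,s'}^n$ has integral zero.
\end{proof}

Since $\int_\gamma|g_\xi|^n|dv|\le(\max_\gamma|g_\xi|)^{n-1}\int_\gamma|g_\xi||dv|$, the lemma gives $\limsup\frac1n\log|H_n^*(e^{\xi-s/2};s/n)|\le h^*(\xi)$. The difficulty is the lower bound: the integrand oscillates, and cancellation has to be excluded.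

Where $g_\xi\ne0$ let $\varphi=\varphi(v;\xi)$ be a local branch of $\log g_\xi$, so $h_\xi=\operatorname{Re}\varphi$ and
\begin{equation}\label{eq:derivs}
\varphi'=\frac{v-\xi}s+\frac{e^v}{e^v-1}=\frac{\Xi(v)-\xi}s,\qquad\varphi''=\frac{\Xi'(v)}s,\qquad\partial_\xi\varphi=-\frac{v-\xi}s,
\end{equation}
where primes denote derivatives in $v$. A \emph{critical point} of $g_\xi$ is a point $v\notin2\pi i\mathbb Z$ with $\Xi(v)=\xi$; it is \emph{nondegenerate} if $\Xi'(v)\ne0$. The critical points are exactly the zeros of the entire function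
$$F_\xi(v)=\frac{v-\xi}s(e^v-1)+e^v=\frac{(e^v-1)(\Xi(v)-\xi)}s,$$
because $F_\xi=1$ on $2\pi i\mathbb Z$; the multiplicity of a zero of $F_\xi$ is its multiplicity as a zero of $\Xi-\xi$. There are infinitely many critical points: for large $|k|$ the first term of $F_\xi$ dominates $e^v$ on the circle $|v-2\pi ik|=1$, so by Rouch\'e's theorem $F_\xi$ has a zero inside. The task is to decide which of them governs the integral.

\begin{example}[one saddle]\label{ex:negative}
Let $s>0$, $\omega=i$ and $\xi=y+i\pi$ with $y$ real, so that $x=e^{\xi-s/2}<0$. For $v=u+i(\pi+t)$,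
$$h_\xi(v)=\frac{(u-y)^2-t^2}{2s}+\log|1+e^{u+it}| .$$
On the horizontal line $t=0$ this is a strictly convex function of $u$ tending to $+\infty$ at both ends. Its minimum point $u^*$ solves $\frac{u-y}s+\frac{e^u}{1+e^u}=0$, which says that $v^*=u^*+i\pi$ is a critical point. Every admissible path crosses the line, so $h^*(\xi)\ge h_\xi(v^*)$. On the vertical line $u=u^*$ we have $|1+e^{u^*+it}|\le1+e^{u^*}$, so $h_\xi$ has a strict maximum at $v^*$. Joining this line to $i\mathbb R$ by two distant horizontal segments, on which $h_\xi\le-t^2/(2s)+O(1)$, makes it admissible. Hence $h^*(\xi)=h_\xi(v^*)$, and the integral over the vertical line is dominated by a neighborhood of the single point $v^*$. A \emph{barrier} and a \emph{path} that cross at a saddle have selected one critical point out of infinitely many.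
\end{example}

\begin{example}[two saddles]\label{ex:hermite}
Replace $e^v-1$ by its linear part $v$ and take $s=1$, $\omega=i$: let $g(v)=v\,e^{(v-\xi)^2/2}$, $h=\log|g|$, with $\xi$ real. The integral corresponding to \eqref{eq:integral} is $\sqrt{n/2\pi}\int_{\mathbb R}(\xi+it)^ne^{-nt^2/2}\,dt=e^{-\partial_\xi^2/(2n)}\xi^n$, a rescaled classical Hermite polynomial. Here $\varphi'=v+1/v-\xi$, and there are just two critical points $v_\pm=\frac12(\xi\pm\sqrt{\xi^2-4})$, with $v_+v_-=1$. As barrier take $(-\infty,-1]$, the upper unit semicircle, and $[1,\infty)$; it is a graph over the real axis, so every admissible path crosses it, and it avoids the zero of $g$. On the semicircle $h=c^2-\xi c+\frac12(\xi^2-1)$ with $c=\operatorname{Re}v$. On any vertical line $h=\frac12(\log|v|^2-|v|^2)+\mathrm{const}$, which is largest where $|v|$ is closest to $1$.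

\emph{Case $\xi>2$.} Here $0<v_-<1<v_+$. On $(-\infty,-1]$ we have $h'<0$, so $h\ge h(-1)$; on the semicircle $h$ decreases in $c$, so $h\ge h(1)$; on $[1,\infty)$, $h'=(v-v_-)(v-v_+)/v$ shows that the minimum is at $v_+$. So the minimum of $h$ on the barrier is $h(v_+)$, and this is also the maximum of $h$ on the vertical line through $v_+$. The minimax level is $h(v_+)$. Note that $h(v_-)>h(v_+)$, since $h'<0$ on $(v_-,v_+)$: the relevant saddle is \emph{not} the highest one.

\emph{Case $|\xi|<2$.} Here $v_\pm$ are complex conjugate points of the unit circle with real part $\xi/2$. On $[1,\infty)$ we have $h'\ge2-\xi>0$, on $(-\infty,-1]$ we have $h'\le-2-\xi<0$, and on the semicircle the minimum is at $c=\xi/2$. So the minimum on the barrier is $h(v_+)$. On the vertical line $\operatorname{Re}v=\xi/2$ the maximum is attained at both $v_+$ and $v_-$. Two saddles lie on the minimax level, and on this line the integrand takes conjugate values at conjugate points, so their contributions can cancel. The quantity $|v_+-v_-|/(2\pi)=\sqrt{4-\xi^2}/(2\pi)$, which plays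 the role of the density in Theorem~\ref{thm:B}(ii), is the semicircle density, of total mass $1$ on $[-2,2]$. At $\xi=\pm2$ the saddles merge and $\varphi''=1-v^{-2}$ vanishes.
\end{example}

For complex $s$ and $\xi$ no explicit barrier is at hand. The next three sections replace it: the definition of $h^*$ as an infimum acts as the barrier, and a descent flow produces the path.

\section{Confinement to a disc}\label{sec:confine}

With infinitely many critical points, neither a descent flow nor a genericity argument is under control. We show that only the critical points in a fixed disc matter. Fix a compact set $K\subset\mathbb C$ of values of $\xi$. The letter $C$ denotes constants depending only on $s$ and $K$, and $D_r=\{|v|<r\}$.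

First we need a crude barrier. Choose $a\in\mathbb R$ such that the line $\Lambda=\{\omega(a+i\rho):\rho\in\mathbb R\}$ satisfies $\inf_\Lambda|e^v-1|>0$. This is possible. If $\Lambda$ is vertical ($\omega=\pm1$), any $a\ne0$ works, as $|e^v-1|\ge|e^{\omega a}-1|$. Otherwise, the parallel lines obtained by varying $a$ are disjoint, so all but countably many avoid $2\pi i\mathbb Z$, and along both ends $|\operatorname{Re}v|\to\infty$, so that $|e^v-1|$ tends to $1$ or $\infty$. The $+$ and $-$ sides of $\Lambda$ are those where $\operatorname{Re}(v/\omega)-a$ is positive and negative. Every admissible path goes from the $-$ side to the $+$ side and so meets $\Lambda$. From $\omega^2/s=-1/|s|$ and $|e^v-1|\le2e^{|v|}$ we get, for $\xi\in K$ and real $t,\rho$,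
\begin{equation}\label{eq:crude}
h_\xi(\omega t)\le-\frac{t^2}{2|s|}+C(1+|t|),\qquad h_\xi(\omega(a+i\rho))\ge\frac{\rho^2}{2|s|}-C(1+|\rho|).
\end{equation}
The first bound gives $h^*\le C$ (use the path $t\mapsto\omega t$), the second $h^*\ge\inf_\Lambda h_\xi\ge-C$. Fix $M_0$ with $|h^*|\le M_0$ on $K$, and put $M=M_0+1$.

\begin{lemma}\label{lem:circle}
There is $R>|a|$ such that for all $\xi\in K$:
\begin{enumerate}
\item[(a)] $g_\xi$ has no critical point in $R\le|v|\le R+1$;
\item[(b)] $h_\xi<-M$ on the rays $\{\pm\omega t:t\ge R\}$, and $h_\xi>M$ on $\Lambda\setminus D_R$;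
\item[(c)] for $|c|\le M$ the set $\{|v|=R,\ h_\xi<c\}$ consists of two disjoint open arcs $J_+\ni\omega R$ and $J_-\ni-\omega R$, which lie on the $+$ and the $-$ side of $\Lambda$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $R$ be an odd multiple of $\pi$, so that the circle passes halfway between two zeros of $g_\xi$. On $R\le|v|\le R+1$ the distance to $2\pi i\mathbb Z$ is at least $\pi-1>2$. On the set of points at distance $\ge2$ from $2\pi i\mathbb Z$ we have $|e^v-1|\ge c_0>0$ (for $|\operatorname{Re}v|\ge1$ the bound $1-e^{-1}$ holds, and the rest is compact modulo $2\pi i$), hence $|e^v/(e^v-1)|\le1+1/c_0$. By \eqref{eq:derivs}, $|\varphi'|\ge(R-|\xi|)/|s|-1-1/c_0>0$ for large $R$, which is (a). Part (b) holds for large $R$ by \eqref{eq:crude}, since $|v|^2=a^2+\rho^2$ on $\Lambda$.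

For (c) let $v=\pm\omega Re^{i\vartheta}$, $|\vartheta|\le\pi/2$. Then $v^2/s=-R^2e^{2i\vartheta}/|s|$, and $c_0\le|e^v-1|\le2e^R$, so
$$\Big|h_\xi+\frac{R^2}{2|s|}\cos2\vartheta\Big|\le CR,\qquad\Big|\partial_\vartheta h_\xi-\frac{R^2}{|s|}\sin2\vartheta\Big|\le CR,$$
the second because $\partial_\vartheta h_\xi=\operatorname{Re}(iv\varphi')$ and $\operatorname{Re}(iv^2/s)=R^2\sin2\vartheta/|s|$. For large $R$ it follows that $h_\xi<-M$ for $|\vartheta|\le\frac\pi8$, that $h_\xi$ is strictly increasing in $|\vartheta|$ for $\frac\pi8\le|\vartheta|\le\frac{3\pi}8$, and that $h_\xi>M$ for $\frac{3\pi}8\le|\vartheta|\le\frac\pi2$. So each half of the circle contributes one arc. By (b) the arcs do not meet $\Lambda$, and $\pm\omega R$ lies on the $\pm$ side because $R>|a|$.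
\end{proof}

We fix such an $R$ for the given $K$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw[gray] (0,0) circle (2);
\draw[very thick] (-42:2) arc (-42:47:2);
\draw[very thick] (136:2) arc (136:224:2);
\draw[very thick,->] (2,0) -- (3.7,0);
\draw[very thick] (-3.7,0) -- (-2,0);
\draw[dashed] (0.4,-2.7) -- (0.4,2.7) node[right] {$\Lambda$};
\draw[thick] (205:2) .. controls (-0.9,-1.3) and (-0.6,0.9) .. (0.3,0.3) .. controls (0.9,-0.1) and (1.1,0.7) .. (30:2);
\fill (205:2) circle (0.06) node[left] {$\gamma(t_1)$};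
\fill (30:2) circle (0.06) node[right] {$\gamma(t_2)$};
\node at (-28:2.35) {$J_+$};
\node at (150:2.35) {$J_-$};
\node at (-0.5,-1.55) {$D_R$};
\end{tikzpicture}
\caption{The $v$-plane, rotated so that $\omega$ points to the right. On the circle $|v|=R$ the set $\{h_\xi<c\}$ consists of the two thick arcs $J_\pm$, and outside the disc $h_\xi$ exceeds $c$ on the dashed line $\Lambda$. A path below level $c$ can therefore change sides only inside $D_R$. Its piece between $\gamma(t_1)\in J_-$ and $\gamma(t_2)\in J_+$ is kept and joined to the two rays along the arcs.}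
\label{fig:confine}
\end{figure}

\begin{lemma}\label{lem:confine}
Let $\xi\in K$ and $h^*(\xi)<c\le M$. There is an admissible path contained in $\overline{D_R}\cup\{\pm\omega t:t\ge R\}$ on which $\max h_\xi<c$.
\end{lemma}

\begin{proof}
See Figure~\ref{fig:confine}. Take an admissible $\gamma$ with $\max_\gamma h_\xi<c$. Let $E_\pm$ be the intersection of $\{|v|\ge R\}$ with the closed $\pm$ side of $\Lambda$. By Lemma~\ref{lem:circle}(b), $\gamma$ avoids $E_+\cap E_-=\Lambda\setminus D_R$. Let $t_2=\min\{t:\gamma(t)\in E_+\}$ and $t_1=\max\{t\le t_2:\gamma(t)\in E_-\}$; both exist, since $\gamma(t)\in E_\pm\setminus E_\mp$ for $\pm t$ large. Then $t_1<t_2$ and $|\gamma|<R$ on $(t_1,t_2)$. So $|\gamma(t_1)|=|\gamma(t_2)|=R$, and by Lemma~\ref{lem:circle}(c), which applies because $-M<c\le M$, $\gamma(t_1)\in J_-$ and $\gamma(t_2)\in J_+$. Concatenate the ray up to $-\omega R$, a subarc of $J_-$, the piece $\gamma|_{[t_1,t_2]}$, a subarc of $J_+$, and the ray from $\omega R$, and parametrize by $\omega t$ on the rays. On the rays $h_\xi<-M<c$ and $h_\xi\to-\infty$,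 and on the compact middle part $\max h_\xi<c$.
\end{proof}

\section{The mountain pass}\label{sec:pass}

Let $\xi\in K$, write $g,h,h^*$ for $g_\xi,h_\xi,h^*(\xi)$, and let $Z$ be the finite set of critical points $v\in D_R$ with $h(v)=h^*$. A nearly optimal path can be pushed downhill wherever $\varphi'\ne0$. The gradient of $h$ is $\overline{\varphi'}$, so the field $-1/\varphi'=-\overline{\varphi'}/|\varphi'|^2$ points in the direction of steepest descent and lowers $h$ at unit speed. It must be cut off near $Z$, away from the level $h^*$, and outside the disc.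

\begin{lemma}\label{lem:deform}
Let $N\supset Z$ be open. For all sufficiently small $\eta>0$ there is an admissible path contained in $\{h\le h^*-\eta\}\cup N$. Moreover $Z\ne\emptyset$.
\end{lemma}

\begin{proof}
The closed disc $\overline{D_{R+1}}$ contains finitely many critical points, all in $D_R$ by Lemma~\ref{lem:circle}(a). Choose $\delta\in(0,\frac12)$ such that none of them has $0<|h-h^*|\le2\delta$. Let $Z_r=\{v:\operatorname{dist}(v,Z)<r\}$ (empty if $Z$ is empty) and fix $r>0$ with $Z_{3r}\subset N$. Take smooth functions with values in $[0,1]$: $\chi$ on $\mathbb R$, equal to $1$ on $[h^*-\delta,h^*+\delta]$ with compact support in $(h^*-2\delta,h^*+2\delta)$; $\kappa$ on $\mathbb C$, equal to $1$ on $\overline{D_{R+1/2}}$ with compact support in $D_{R+1}$; and $\kappa_0$ on $\mathbb C$, equal to $0$ on $Z_{r/2}$ and to $1$ off $Z_r$. The function $\kappa\,\kappa_0\,\chi(h)$ vanishes off the compact set $(\operatorname{supp}\kappa\cap h^{-1}(\operatorname{supp}\chi))\setminus Z_{r/2}$, which contains no zero and no critical point of $g$. So $Y=-\kappa\,\kappa_0\,\chi(h)/\varphi'$,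 extended by zero, is a smooth vector field with compact support; say $|Y|\le C_1$. Along a solution of $\dot v=Y(v)$,
$$\frac d{dt}h=\operatorname{Re}(\varphi'Y)=-\kappa\,\kappa_0\,\chi(h)\le0 .$$
Let $0<\eta\le\delta$ with $2\eta C_1<\min(\frac12,r)$, let $\Psi$ be the time-$2\eta$ map of the flow, a diffeomorphism that moves points by less than $\min(\frac12,r)$, and let $\gamma$ be the path of Lemma~\ref{lem:confine} for $c=h^*+\eta\le M$. Consider a point $v$ of $\gamma$.
\begin{itemize}
\item If $v$ is on a ray, then $h(v)<-M\le h^*-1<h^*-2\delta$, so $Y(v)=0$, $\Psi(v)=v$ and $h(\Psi(v))\le h^*-\eta$.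
\item If $v\in Z_{2r}$, then $\Psi(v)\in Z_{3r}\subset N$.
\item If $v\in\overline{D_R}\setminus Z_{2r}$, its trajectory stays in $D_{R+1/2}\setminus Z_r$, where $\kappa\kappa_0=1$. If $h(\Psi(v))>h^*-\eta$, then $|h-h^*|<\eta\le\delta$ along the whole trajectory, so $h$ drops by exactly $2\eta$ and $h(\Psi(v))<h^*+\eta-2\eta$, a contradiction. So $h(\Psi(v))\le h^*-\eta$.
\end{itemize}
Thus $\Psi\circ\gamma$ is admissible and lies in $\{h\le h^*-\eta\}\cup N$. If $Z$ were empty, we could take $N=\emptyset$ and obtain $\max h\le h^*-\eta$ on an admissible path, contradicting \eqref{eq:hstar}.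
\end{proof}

So $h^*(\xi)$ is always a critical level. Call $\xi\in K$ \emph{regular} if $Z$ consists of one point $v^*$ and $v^*$ is nondegenerate; $v^*$ is then the \emph{dominant saddle}. Example~\ref{ex:hermite} shows what the two conditions exclude: cancellation between two saddles for $|\xi|<2$, and a vanishing second derivative at $\xi=\pm2$. Even for regular $\xi$ one danger remains. A path could enter the neighborhood of $v^*$ several times, or leave it on the side from which it came, and then the contribution of the saddle could cancel against itself. The proof below shows that the two descending directions at $v^*$ lead to different valleys, so that a contour exists that passes $v^*$ exactly once.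

\begin{proposition}\label{prop:saddle}
Let $\xi\in K$ be regular with dominant saddle $v^*$. There are a neighborhood $\mathcal N$ of $(\xi,s)$ in $\mathbb C\times\Omega$ and holomorphic functions $v^*(\xi',s')$ and $b(\xi',s')$ on $\mathcal N$ such that $v^*(\xi,s)=v^*$, the point $v^*(\xi',s')\in D_R$ is a critical point of $g_{\xi',s'}$, $\ b^2=1/\Xi'_{s'}(v^*(\xi',s'))$, and, uniformly on $\mathcal N$,
\begin{gather}
H_n^*(e^{\xi'-s'/2};s'/n)=g_{\xi',s'}\big(v^*(\xi',s')\big)^n\,b(\xi',s')\,(1+o(1)),\label{eq:strong}\\
\tfrac1n\log|H_n^*(e^{\xi'-s'/2};s'/n)|\to h_{\xi',s'}\big(v^*(\xi',s')\big).\label{eq:weak}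
\end{gather}
At $(\xi',s')=(\xi,s)$ the limit in \eqref{eq:weak} is $h^*(\xi)$.
\end{proposition}

\begin{proof}
\emph{A Morse coordinate with parameters.} Let $D\subset D_R$ be a disc centered at $v^*$ on which $e^v\ne1$, and let $\varphi(v;\xi',s')=\frac{(v-\xi')^2}{2s'}+\log(e^v-1)$ with a fixed branch on $D$. Since $\varphi''(v^*)=\Xi'(v^*)/s\ne0$, the implicit function theorem gives a holomorphic solution $v^*(\xi',s')\in D$ of $\varphi'=0$ near $(\xi,s)$. Abbreviate it by $v'$. By Taylor's formula,
$$\varphi(v;\xi',s')-\varphi(v';\xi',s')=-(v-v')^2k,\qquad k=-\int_0^1(1-t)\,\varphi''\big(v'+t(v-v');\xi',s'\big)\,dt,$$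
and $k$ is jointly holomorphic and equals $-\varphi''(v^*)/2\ne0$ at $(v^*,\xi,s)$. Put $\zeta=(v-v')\sqrt k$ with a local root. The map $(v,\xi',s')\mapsto(\zeta,\xi',s')$ has invertible derivative at $(v^*,\xi,s)$. Inverting it, we get $\varepsilon>0$, a neighborhood $\mathcal N$ of $(\xi,s)$, and a function $V(\zeta;\xi',s')$, holomorphic on a neighborhood of the closure of $\{|\zeta|<2\varepsilon\}\times\mathcal N$ and injective in $\zeta$, with
\begin{equation}\label{eq:morse}
g_{\xi',s'}(V(\zeta))=g_{\xi',s'}(v')\,e^{-\zeta^2},\qquad V(0)=v',\qquad V'(0)^2=-\frac2{\varphi''(v')}=-\frac{2s'}{\Xi'_{s'}(v')},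
\end{equation}
the last identity by comparing the coefficients of $\zeta^2$ in $\varphi(V(\zeta))=\varphi(v')-\zeta^2$. We may replace $V(\zeta)$ by $V(-\zeta)$, and we shrink $\mathcal N$ as needed.

\emph{The two descending directions lead to different valleys.} Work at $(\xi,s)$. Let $N=V(\{|\zeta|<2\varepsilon\})$; in $N$, with $\zeta=\alpha+i\beta$, we have $h=h^*-(\alpha^2-\beta^2)$. Take $\eta<\min(\varepsilon^2,\frac12)$ and an admissible path $\gamma_1\subset\{h\le h^*-\eta\}\cup N$ as in Lemma~\ref{lem:deform}. The open set $G=\{h<h^*-\eta/2\}$ contains the rays $\{\pm\omega t:t\ge R\}$; let $G_\pm$ be the components that contain them. If $G_+=G_-$, a polygonal path in this component from $-\omega R$ to $\omega R$, together with the rays, would be admissible with $\max h<h^*$. So $G_+\cap G_-=\emptyset$. The set $G\cap N$ is $\{\alpha^2-\beta^2>\eta/2,\ |\zeta|<2\varepsilon\}$ in the coordinate $\zeta$. It consists of two pieces $N^\pm=\{\pm\alpha>\sqrt{\beta^2+\eta/2},\ |\zeta|<2\varepsilon\}$, each convex in $\zeta$, hence connected, and $\zeta=\pm\varepsilon$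 lies in $N^\pm$ because $\varepsilon^2>\eta/2$.

Let $t_0=\sup\{t:\gamma_1(t)\notin G_+\}$, which is finite because $\gamma_1(t)\in G_\pm$ for $\pm t$ large. Then $\gamma_1(t_0)\in\overline{G_+}\setminus G_+$. This point is not in $G$, since otherwise it would lie in another component, an open set disjoint from $G_+$. So $h(\gamma_1(t_0))\ge h^*-\eta/2$, and therefore $\gamma_1(t_0)\in N$. For $t>t_0$ close to $t_0$ we get $\gamma_1(t)\in G_+\cap N$, so $G_+$ meets, and hence contains, $N^+$ or $N^-$. With $\inf\{t:\gamma_1(t)\notin G_-\}$ in place of $t_0$ the same argument shows that $G_-$ contains $N^+$ or $N^-$. Since $G_\pm$ are disjoint, after replacing $\zeta$ by $-\zeta$ if necessary we have $N^+\subset G_+$ and $N^-\subset G_-$. Let $\Gamma_+$ be a polygonal path in $G_+$ from $V(\varepsilon;\xi,s)$ to $\omega R$ followed by the ray, and let $\Gamma_-$ be the opposite ray followed by a polygonal path in $G_-$ from $-\omega R$ to $V(-\varepsilon;\xi,s)$.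

\emph{The contour for nearby parameters.} For $(\xi',s')\in\mathcal N$ let $\Gamma'$ consist of $\Gamma_-$, the segment from $V(-\varepsilon;\xi,s)$ to $V(-\varepsilon;\xi',s')$, the curve $V([-\varepsilon,\varepsilon];\xi',s')$, the segment from $V(\varepsilon;\xi',s')$ to $V(\varepsilon;\xi,s)$, and $\Gamma_+$. This path is admissible, so \eqref{eq:integral} applies. Let $\Gamma'_{\mathrm{out}}$ be $\Gamma'$ without the central curve. We claim that for small $\mathcal N$
\begin{equation}\label{eq:out}
|g_{\xi',s'}|\le e^{-\eta/4}|g_{\xi',s'}(v')|\ \text{ on }\Gamma'_{\mathrm{out}},\qquad\int_{\Gamma'_{\mathrm{out}}}|g_{\xi',s'}|\,|dv|\le C_2,\qquad h_{\xi',s'}(v')\ge h^*-\tfrac12 .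
\end{equation}
The third bound holds by continuity. For $s'$ near $s$ we have $\operatorname{Re}(\omega^2/(2s'))\le-1/(4|s|)$, so $h_{\xi',s'}(\pm\omega t)\le-\frac{t^2}{4|s|}+C_3(1+t)$ on $\mathcal N$. This gives the second bound, and also a $T$ such that $h_{\xi',s'}(\pm\omega t)\le h^*-1$ for $t\ge T$, where the first bound then follows from the third. On the remaining compact part of $\Gamma_\pm$ we have $|g_{\xi,s}|\le e^{-\eta/2}|g_{\xi,s}(v^*)|$; the first bound follows there, and on the two segments, whose lengths tend to $0$ as $\mathcal N$ shrinks, from the uniform continuity of $(v,\xi',s')\mapsto g_{\xi',s'}(v)$ on compact sets.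

\emph{Laplace's method.} By \eqref{eq:out} the integral of $g_{\xi',s'}^n$ over $\Gamma'_{\mathrm{out}}$ is at most $C_4|g_{\xi',s'}(v')|^ne^{-(n-1)\eta/4}$. By \eqref{eq:morse} the integral over the central curve is $g_{\xi',s'}(v')^n\int_{-\varepsilon}^\varepsilon e^{-n\alpha^2}V'(\alpha)\,d\alpha$. Since $|V'(\alpha)-V'(0)|\le C_5|\alpha|$ on $\mathcal N$, $\int_{\mathbb R}e^{-n\alpha^2}|\alpha|\,d\alpha=1/n$ and $\int_{|\alpha|>\varepsilon}e^{-n\alpha^2}\,d\alpha\le\int_{\mathbb R}e^{-n\alpha^2}|\alpha|/\varepsilon\,d\alpha$, the last integral equals $\sqrt{\pi/n}\,V'(0)+O(1/n)$. Inserting this in \eqref{eq:integral},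
$$H_n^*(e^{\xi'-s'/2};s'/n)=g_{\xi',s'}(v')^n\big(b+O(n^{-1/2})\big),\qquad b=\frac{V'(0)}{\sqrt2\,\lambda(s')},$$
uniformly on $\mathcal N$. By \eqref{eq:morse} and $\lambda^2=-s'$ we have $b^2=1/\Xi'_{s'}(v')$. On a small $\mathcal N$, $|b|$ is bounded above and below by positive constants, which gives \eqref{eq:strong} and \eqref{eq:weak}.
\end{proof}

\section{The exceptional set}\label{sec:exceptional}

We do not know which critical point is dominant, so we use a condition on all of them. Call $\xi\in\operatorname{int}K$ \emph{generic} if all critical points of $g_\xi$ in $D_R$ are nondegenerate and have pairwise distinct values of $|g_\xi|$. By Lemma~\ref{lem:deform} a generic point is regular. Let $\mathcal E$ be the set of nongeneric points of $\operatorname{int}K$; it depends on $s$, $K$ and $R$. A priori two critical values could have equal modulus on an open set of $\xi$. This is ruled out by the last formula in \eqref{eq:derivs}: if $v(\xi)$ is a holomorphic family of critical points and $\Phi(\xi)=\varphi(v(\xi);\xi)$, then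
\begin{equation}\label{eq:envelope}
\Phi'(\xi)=\varphi'\cdot\frac{dv}{d\xi}+\partial_\xi\varphi=-\frac{v(\xi)-\xi}s,
\end{equation}
so the derivative of a critical value determines the critical point.

\begin{lemma}\label{lem:star}
Every $\xi_0\in\operatorname{int}K$ is the center of an open disc $B\subset\operatorname{int}K$ of radius $r_B<\pi$ such that for $\xi\in B\setminus\{\xi_0\}$ all critical points of $g_\xi$ in $D_R$ are nondegenerate, and $\mathcal E\cap B$ is either empty or a finite union of real-analytic arcs $\Gamma_i([0,1))$ with $\Gamma_i(0)=\xi_0$, $\Gamma_i'\ne0$ on $(0,1)$, pairwise meeting only at $\xi_0$, along which $|\Gamma_i-\xi_0|$ increases strictly from $0$ to $r_B$. Consequently $\mathcal E$ is a null set, closed in $\operatorname{int}K$, and near each point of $\mathcal E\cap B$ other than $\xi_0$ it is a single regular analytic arc.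
\end{lemma}

\begin{proof}
\emph{Uniformizing the critical points.} Let $y_1,\dots,y_p$ be the zeros of $F_{\xi_0}$ in $D_R$, with multiplicities $m_1,\dots,m_p$, and let $d$ be the least common multiple of the $m_i$. By Lemma~\ref{lem:circle}(a), $F_\xi\ne0$ on $|v|=R$ for $\xi\in K$, so by the argument principle $F_\xi$ has exactly $P=\sum m_i$ zeros in $D_R$ for $\xi$ near $\xi_0$. Near $y_i$ write $\Xi-\xi_0=\psi_i^{m_i}$ with a local holomorphic coordinate $\psi_i$, $\psi_i(y_i)=0$. Put $\xi=\xi_0+\tau^d$. For small $|\tau|$ the equations $\psi_i(v)=e^{2\pi il/m_i}\tau^{d/m_i}$, $0\le l<m_i$, $1\le i\le p$, define $P$ holomorphic functions $v_1(\tau),\dots,v_P(\tau)$ with $\Xi(v_j(\tau))=\xi$. For $\tau\ne0$ their values are pairwise distinct, so they are all the critical points in $D_R$, and they are nondegenerate because $\Xi'=m_i\psi_i^{m_i-1}\psi_i'\ne0$ where $\psi_i\ne0$.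

\emph{Equal moduli.} Let $\Phi_j(\tau)=\varphi(v_j(\tau);\xi_0+\tau^d)$, with one fixed branch of $\log(e^v-1)$ near each $y_i$. For $j\ne k$ let $f_{jk}=\Phi_j-\Phi_k$. As in \eqref{eq:envelope}, $f_{jk}'(\tau)=\frac{v_k-v_j}s\,d\,\tau^{d-1}\ne0$ for $\tau\ne0$, so $f_{jk}$ is not constant. For small $\tau\ne0$, the point $\xi_0+\tau^d$ lies in $\mathcal E$ if and only if $\tau\in\mathcal T=\bigcup_{j\ne k}\{\operatorname{Re}f_{jk}=0\}$. This also holds for $\tau=0$: if some $m_i\ge2$, two branches start at $y_i$ and $f_{jk}(0)=0$; if all $m_i=1$, it is the definition. If $\operatorname{Re}f_{jk}(0)\ne0$, the pair contributes nothing near $0$. Otherwise $f_{jk}-f_{jk}(0)=w^e$ for a local coordinate $w$ at $0$ and an integer $e\ge1$, and $\{\operatorname{Re}w^e=0\}$ is a union of $e$ lines through $0$ in the $w$-plane, that is, of $e$ regular analytic arcs through $0$ in the $\tau$-plane.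

\emph{The shape of $\mathcal T$.} Near $0$, two of these arcs coincide or meet only at $0$: one is the zero set of the real-analytic function $\operatorname{Im}(cw)$ for some constant $c\neq0$, and the restriction of this function to the other is real-analytic in the parameter, so it vanishes identically or has an isolated zero. Along an arc $\tau(t)=c_1t+O(t^2)$, $c_1\ne0$, we have $\frac d{dt}|\tau|^2=2|c_1|^2t+O(t^2)$, so $|\tau|$ is strictly monotone on each half. Hence for small $r$ the set $\mathcal T\cap\{0<|\tau|<r\}$ is a finite disjoint union of half-arcs, each of which meets every circle $|\tau|=r'<r$ exactly once. The map $\tau\mapsto\xi_0+\tau^d$ is locally biholomorphic on the punctured disc and injective on each half-arc, since it preserves the order of the radii. Membership in $\mathcal T$ depends only on $\tau^d$, so rotations by $d$-th roots of unity permute the half-arcs, which are the components of $\mathcal T\cap\{0<|\tau|<r\}$; thus the images of two half-arcs coincide or are disjoint. With $r_B=r^d$ this gives the arcs $\Gamma_i$.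

For the consequences, parametrize each arc by $|\xi-\xi_0|$: it is closed in $B$, and its intersection with a small neighborhood of one of its points lies in a short subarc and avoids the other arcs. Countably many discs $B$ cover $\operatorname{int}K$, and each $\mathcal E\cap B$ is null.
\end{proof}

\section{Convergence}\label{sec:convergence}

Write $X(\xi)=e^{\xi-s/2}$.

\begin{proposition}\label{prop:conv}
Let $s\ne0$. There is a probability measure $\mu^{(s)}$ supported in $\mathbb A(s)$ such that $\mu_n^{(s_n)}\to\mu^{(s)}$ weakly whenever $s_n\to s$, and $U^{\mu^{(s)}}(X(\xi))=h^*(\xi)$ for almost every $\xi\in\mathbb C$.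
\end{proposition}

\begin{proof}
Let $\mathcal E_j$ be the exceptional set for $K=\overline{D_j}$, $j\ge1$, and $\mathcal X=\{0\}\cup\bigcup_jX(\mathcal E_j)$. By Lemma~\ref{lem:star}, and since $X$ is a local diffeomorphism, $\mathcal X$ and $X^{-1}(\mathcal X)$ are null sets. Let $x\notin\mathcal X$ and $X(\xi)=x$. Then $\xi$ is generic, hence regular, for $K=\overline{D_j}$ with $j>|\xi|$. Put $\xi_n=\xi+(s_n-s)/2$, so that $e^{\xi_n-s_n/2}=x$ and $(\xi_n,s_n)\to(\xi,s)$. The convergence in \eqref{eq:weak} is uniform on $\mathcal N$ and the limit is continuous, so $U^{\mu_n^{(s_n)}}(x)\to h^*(\xi)$. By Proposition~\ref{prop:annulus} the measures $\mu_n^{(s_n)}$ are supported in one compact set. Lemma~\ref{lem:reduction} gives weak convergence to a measure that depends only on the limit of the potentials, hence not on the sequence $(s_n)$. The constant sequence $s_n=s$ shows that it is supported in $\mathbb A(s)$.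
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The case $s=0$ was settled after the statement. For $s\ne0$, Proposition~\ref{prop:conv} with $s_n=s$ gives the weak limit and its support. All measures live on the compact set $\mathbb A(s)$, where $x^k$ is bounded and continuous, so $\int x^k\,d\mu^{(s)}=\lim\int x^k\,d\mu_n^{(s)}=m_k(s)$ by Proposition~\ref{prop:moments}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(iv) and (v)]
The first statement of (iv) is Proposition~\ref{prop:conv} for $s_\infty\ne0$ and Proposition~\ref{prop:smalls} for $s_\infty=0$. For continuity let $s_j\to s_\infty$ and let $\varrho$ be a metric for weak convergence of probability measures on $\mathbb C$. By Theorem~\ref{thm:A} there are $n_1<n_2<\cdots$ with $\varrho(\mu_{n_j}^{(s_j)},\mu^{(s_j)})<1/j$. Let $t_n=s_j$ for $n=n_j$ and $t_n=s_\infty$ for all other $n$. Then $t_n\to s_\infty$, so $\mu_{n_j}^{(s_j)}\to\mu^{(s_\infty)}$ by the first statement, and hence $\mu^{(s_j)}\to\mu^{(s_\infty)}$.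

For (v), by \eqref{eq:symm} each $\mu_n^{(s)}$ is invariant under $z\mapsto1/z$, and $\mu_n^{(\bar s)}$ is the conjugate of $\mu_n^{(s)}$. Both maps are homeomorphisms of $\mathbb A(s)=\mathbb A(\bar s)$, so the relations pass to the weak limits.
\end{proof}

\section{Structure of the limit measure}\label{sec:structure}

Let $s\ne0$, $\mu=\mu^{(s)}$ and $U=U^\mu$.

\begin{proof}[Proof of Theorem~\ref{thm:B}(i)]
Let $K$ be compact and $\xi,\xi'\in K$. For $v\in\overline{D_R}\setminus2\pi i\mathbb Z$,
$$|h_\xi(v)-h_{\xi'}(v)|=\Big|\operatorname{Re}\frac{(\xi-\xi')(\xi+\xi'-2v)}{2s}\Big|\le L|\xi-\xi'|$$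
with $L$ depending only on $s$, $K$, $R$. This is where confinement is needed again: without it $|v|$ is unbounded. Let $h^*(\xi)<c\le M$ and take the path of Lemma~\ref{lem:confine}. On it $h_{\xi'}\le c+L|\xi-\xi'|$ in $\overline{D_R}$ and $h_{\xi'}<-M<c$ on the rays. Letting $c\downarrow h^*(\xi)$ gives $h^*(\xi')\le h^*(\xi)+L|\xi-\xi'|$, and by symmetry $h^*$ is Lipschitz on $K$.

Let $X(\xi)=x$ and let $X^{-1}$ be the local inverse near $x$ with $X^{-1}(x)=\xi$. By Proposition~\ref{prop:conv}, $U$ equals the continuous function $h^*\circ X^{-1}$ almost everywhere near $x$. The two functions have the same averages over small discs centered at $x$, so $U(x)=h^*(\xi)$ by (P2).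

Hence $U$ is locally Lipschitz on $\mathbb C\setminus\{0\}$, and Lipschitz with some constant $L'$ on a compact neighborhood $A'$ of $\mathbb A(s)$. Fix $\psi_0\in C_c^\infty(D(0,2))$ with $\psi_0\ge0$ and $\psi_0=1$ on $D(0,1)$, and let $\psi(z)=\psi_0((z-x)/r)$ with $x\in\operatorname{supp}\mu$ and $r$ so small that $D(x,2r)\subset A'$ for all such $x$. Since $\int\Delta\psi=0$, (P1) gives
$$2\pi\mu(D(x,r))\le\int\big(U-U(x)\big)\Delta\psi\le2rL'\cdot\frac{\max|\Delta\psi_0|}{r^2}\cdot4\pi r^2 .\qedhere$$
\end{proof}

From now on $h^*=U\circ X$ everywhere. On the generic set the dominant saddle is a holomorphic function of $\xi$, and it can be read off from $\mu$.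

\begin{lemma}\label{lem:generic}
Let $K$ be compact and $O=\operatorname{int}K\setminus\mathcal E$. The dominant saddle $v^*(\xi)$ is holomorphic on $O$, the set $X(O)$ does not meet $\operatorname{supp}\mu$, and for $\xi\in O$, $x=X(\xi)$,
\begin{equation}\label{eq:W}
W(x)=-\frac{v^*(\xi)-\xi}s=\frac{e^{v^*(\xi)}}{e^{v^*(\xi)}-1},\qquad\frac{W(x)}{W(x)-1}\,e^{sW(x)}=xe^{s/2}.
\end{equation}
Near each $\xi\in O$, \eqref{eq:strong} holds for $s'=s$ with $v^*(\xi',s)=v^*(\xi')$.
\end{lemma}

\begin{proof}
The set $O$ is open by Lemma~\ref{lem:star}. Fix $\xi\in O$ and let $v^*(\xi',s)\in D_R$ be the continuation from Proposition~\ref{prop:saddle}. For $\xi'\in O$ near $\xi$, the sequence $\frac1n\log|H_n^*(X(\xi');s/n)|$ tends to $h_{\xi'}(v^*(\xi',s))$ by \eqref{eq:weak} applied at $\xi$, and to $h^*(\xi')$ by \eqref{eq:weak} applied at $\xi'$. So $v^*(\xi',s)$ is a critical point in $D_R$ on the level $h^*(\xi')$, and therefore it is the dominant saddle at $\xi'$. Thus $v^*$ is holomorphic, and locally $h^*=\operatorname{Re}\Phi$ with $\Phi(\xi')=\varphi(v^*(\xi');\xi')$.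 So $U=h^*\circ X^{-1}$ is harmonic near $x$, and $\mu$ vanishes there by (P1). By (P3) and $X'=X$ we have $W(X(\xi))=2\partial_\xi(U\circ X)=\Phi'(\xi)$, and \eqref{eq:envelope} gives the first equality in \eqref{eq:W}. The second is $\varphi'(v^*)=0$. It shows that $W\ne1$ and $e^{v^*}=W/(W-1)$; exponentiating $\xi=v^*+sW$ gives the last equation, since $e^\xi=xe^{s/2}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(ii) and (iii)]
Let $K_0=\{|\operatorname{Re}(\xi-\frac s2)|\le\log2+3|s|,\ |\operatorname{Im}(\xi-\frac s2)|\le\pi\}$, so that $X(K_0)=\mathbb A(s)$, and let $K$ be a compact rectangle with $K_0\subset\operatorname{int}K$. Cover $K_0$ by finitely many discs $B_1,\dots,B_q$ from Lemma~\ref{lem:star}, with centers $\xi_1,\dots,\xi_q$, and let $\Sigma=\bigcup_iX(\mathcal E\cap B_i)$. Since $X$ is injective on discs of radius less than $\pi$, $\Sigma$ is a finite union of real-analytic arcs.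

Let $x\in\mathbb A(s)\setminus\Sigma$ and choose $\xi\in K_0$ with $X(\xi)=x$. Then $\xi\in B_i\setminus\mathcal E$ for some $i$, so $\xi\in O$. By Lemma~\ref{lem:generic}, $x\notin\operatorname{supp}\mu$, which proves $\operatorname{supp}\mu\subset\Sigma$; the equation for $W$ holds; and \eqref{eq:strong} holds uniformly near $x$ with $v^*=\xi-sW$ and $b$ a branch of $\Xi'(v^*)^{-1/2}$. By \eqref{eq:explicit} the choice of $\xi$ is immaterial. This proves (iii).

Now let $x_0\in\Sigma\setminus\{X(\xi_1),\dots,X(\xi_q)\}$, say $x_0=X(\xi_0)$ with $\xi_0\in\mathcal E\cap B_i$, $\xi_0\ne\xi_i$. By Lemma~\ref{lem:star}, $\mathcal E$ is a regular analytic arc $\ell$ near $\xi_0$. Its parametrization extends to a conformal map of a small disc, so $\xi_0$ has a simply connected neighborhood $B'\subset B_i$ with $\mathcal E\cap B'=\ell\cap B'$ and $B'\setminus\ell$ consisting of two sides $B'_1$, $B'_2\subset O$. The critical points of $g_{\xi_0}$ in $D_R$ are nondegenerate, so for small $B'$ the critical points in $D_R$ are given by finitely many holomorphic functions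 on $B'$ with pairwise distinct values. On the connected set $B'_i$ the continuous function $v^*$ coincides with one of them, $v_i$. Let $\Phi_i(\xi)=\varphi(v_i(\xi);\xi)$, holomorphic on $B'$; then $h^*=\operatorname{Re}\Phi_i$ on $B'_i$ and, by continuity of $h^*$, on $\ell$.

If $v_1\equiv v_2$, then $h^*$ is harmonic on $B'$ and $\mu$ vanishes near $x_0$. Otherwise $v_1\ne v_2$ everywhere on $B'$. Let $u=\operatorname{Re}(\Phi_2-\Phi_1)$, a harmonic function on $B'$ vanishing on $\ell$, so that $h^*=\operatorname{Re}\Phi_1+u\mathbf 1_{B'_2}$. For $\psi\in C_c^\infty(B')$, Green's formula on $B'_2$ gives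
$$\int h^*\Delta\psi=\int_{B'_2}u\,\Delta\psi=\int_\ell\psi\,\partial_{\mathbf n}u\,|d\xi|,$$
where $\mathbf n$ is the unit normal pointing into $B'_2$. On the other hand, with $\tilde\psi=\psi\circ X^{-1}$ we have $\Delta\psi=|X'|^2(\Delta\tilde\psi)\circ X$, so the change of variables $x=X(\xi)$ and (P1) give $\int h^*\Delta\psi=\int U\Delta\tilde\psi=2\pi\int\tilde\psi\,d\mu$. Hence near $x_0$ the measure $\mu$ is carried by the regular arc $X(\ell)$, with density $\partial_{\mathbf n}u/(2\pi)$ with respect to $|d\xi|=|dx|/|x|$, and $\partial_{\mathbf n}u\ge0$ because $\mu\ge0$. Since $u=0$ on $\ell$, its gradient is normal to $\ell$, so by \eqref{eq:envelope}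
$$\partial_{\mathbf n}u=|\nabla u|=|\Phi_2'-\Phi_1'|=\frac{|v_1-v_2|}{|s|}>0 .$$
By \eqref{eq:W}, $W\circ X=-(v_i-\xi)/s$ on $B'_i$, so $W$ has boundary values $w_i=-(v_i-\xi)/s$ from the two sides, and $|w_1-w_2|=|v_1-v_2|/|s|$.
\end{proof}

\begin{remark}[the moments from the saddle point equation]\label{rem:lagrange}
The construction of $\mu$ and Lemma~\ref{lem:generic} do not use Proposition~\ref{prop:moments}, and they give the moments without appeal to the real case. Applying Lemma~\ref{lem:generic} with $K=\overline{D_j}$ for all $j$, we get $We^{sW}=xe^{s/2}(W-1)$ for almost every $x$ with $|x|>2e^{3|s|}$, and then for all such $x$, since $W$ is holomorphic there. Put $y=1/x$ and $u=W-1=\sum_{k\ge1}y^k\int z^k\,d\mu$. The equation becomes $u=y\,\phi(u)$ with $\phi(u)=e^{s/2}(1+u)e^{su}$. The Lagrange inversion formula states that if $\phi$ is holomorphic near $0$ with $\phi(0)\ne0$ and $u(y)$ is holomorphic near $0$ with $u(0)=0$ and $u=y\phi(u)$, then $[y^k]u=\frac1k[u^{k-1}]\phi(u)^k$. Hence $\int z^k\,d\mu=\frac{e^{sk/2}}k[u^{k-1}](1+u)^ke^{sku}=m_k(s)$.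
\end{remark}

\begin{thebibliography}{1}
\bibitem{Kab} Zakhar Kabluchko, \emph{Zero distribution of multiplicative Hermite and Laguerre polynomials}, arXiv:2511.01456 (2025).
\end{thebibliography}
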